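\title{James' quasireflexive space is a $\mathcal K$-space}

\begin{abstract}
A quasi-Banach space $X$ is a $\mathcal K$-space if every twisted sum of the scalar field and $X$ is trivial. We prove that James' quasireflexive space $J$ is a $\mathcal K$-space, and more generally that so is the space $V_p(T)$ of functions of bounded $p$-variation on any totally ordered set $T$, for $1<p<\infty$. After a common change of time, a finite family in the unit ball splits into a H\"older part, which is carried by an $\ell_\infty$ space and handled by the Kalton--Roberts theorem, and a part carried by small sets, whose sums are short. For infinite $T$, neither $V_1(T)$ nor $V_p(T)^*$ is a $\mathcal K$-space, and among the iterated duals of $J$ exactly those of even order are $\mathcal K$-spaces.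
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Twisted sums and quasilinear functionals}
Scalars are real. A quasi-Banach space $X$ is a \emph{$\mathcal K$-space} if every short exact sequence
\[
0\longrightarrow \mathbb R\longrightarrow Z\stackrel{\pi}{\longrightarrow} X\longrightarrow 0
\]
of quasi-Banach spaces and bounded linear operators splits, that is, if $\pi$ always has a bounded linear right inverse. The middle space $Z$ is called a twisted sum of $\mathbb R$ and $X$.

The property can be stated on $X$ alone. A map $\phi:X\to\mathbb R$ is \emph{homogeneous} if $\phi(tx)=t\phi(x)$ for all $t\in\mathbb R$ (so $\phi$ is odd and $\phi(0)=0$). It is \emph{$q$-quasilinear} if it is homogeneous and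
\[
|\phi(x+y)-\phi(x)-\phi(y)|\le q(\|x\|+\|y\|)\qquad(x,y\in X),
\]
and \emph{quasilinear} if this holds for some $q$. Then $X$ is a $\mathcal K$-space if and only if for every quasilinear $\phi$ on $X$ there are a linear functional $\ell$, not necessarily bounded, and a constant $C$ with $|\phi(x)-\ell(x)|\le C\|x\|$ for all $x$. We recall why. Given a sequence as above, the open mapping theorem provides a homogeneous right inverse $B$ of $\pi$ with $\|Bx\|\le c\|x\|$, and linear algebra provides a linear right inverse $L$. The difference $\phi=B-L$ takes values in $\ker\pi=\mathbb R$ and is quasilinear, and if $|\phi-\ell|\le C\|\cdot\|$ then $L+\ell=B-(\phi-\ell)$ is a bounded linear right inverse. Conversely, a quasilinear $\phi$ defines the twisted sum $\mathbb R\times X$ with quasinorm $\|(t,x)\|_\phi=|t-\phi(x)|+\|x\|$; a linear right inverse of $(t,x)\mapsto x$ has the form $x\mapsto(\ell(x),x)$, and it is bounded exactly when $|\phi-\ell|\le C\|\cdot\|$. From now on we work with quasilinear functionals only: a $\mathcal K$-space is a space on which approximately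 linear functionals are approximated by linear ones.

\subsection*{James' space and spaces of bounded $p$-variation}
James' quasireflexive space $J$ consists of the real sequences $x=(x_n)_{n\ge1}$ with $x_n\to0$ and
\[
\|x\|_J=\sup\Big(\sum_{i=1}^{k-1}|x_{p_{i+1}}-x_{p_i}|^2\Big)^{1/2}<\infty ,
\]
the supremum being taken over all $k\ge2$ and all $p_1<\dots<p_k$ in $\mathbb N$. According to \cite{CS}, it is not known whether $J$ is or is not a $\mathcal K$-space. We show that it is.

The proof changes the time variable, so it is best written for a class of spaces in which that operation is available. Let $1\le p<\infty$ and let $T$ be a nonempty totally ordered set. The \emph{$p$-variation} of $f:T\to\mathbb R$ is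
\[
\|f\|=\sup_{t_0<\dots<t_n}\Big(\sum_{j=1}^n|f(t_j)-f(t_{j-1})|^p\Big)^{1/p},
\]
and $V_p(T)$ is the space of functions of finite $p$-variation \emph{modulo constants}. It is a Banach space: normalize representatives to vanish at a fixed point $t_*$, so that $|f(t)|\le\|f\|$, and Cauchy sequences converge uniformly. A function $f:\mathbb N\to\mathbb R$ of finite $2$-variation is a Cauchy sequence, so each class in $V_2(\mathbb N)$ has exactly one representative tending to $0$. Hence $J=V_2(\mathbb N)$ isometrically.

\begin{theorem}\label{thm:A}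
Let $1<p<\infty$. There is a constant $C(p)$ such that for every totally ordered set $T$ and every $1$-quasilinear $\phi:V_p(T)\to\mathbb R$ there is a linear functional $\ell$ with $|\phi-\ell|\le C(p)\|\cdot\|$. Thus $V_p(T)$ is a $\mathcal K$-space. In particular, $J$ is a $\mathcal K$-space.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $T$ be an infinite totally ordered set.
\begin{itemize}
\item[(i)] For $1\le p<\infty$, $V_p(T)$ is a $\mathcal K$-space if and only if $p>1$.
\item[(ii)] For $1<p<\infty$, $V_p(T)^*$ is not a $\mathcal K$-space.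
\item[(iii)] Among the iterated duals of $J$, exactly $J,J^{**},J^{(4)},\dots$ are $\mathcal K$-spaces.
\end{itemize}
\end{theorem}

\subsection*{What one would guess}
Three sequence spaces mark out the problem. On $\ell_1^n$, Ribe's function is $4$-quasilinear and stays at distance at least $\frac12\log n$ from the linear functionals (Lemma~\ref{lem:ribe}); this is the only obstruction used in this paper. On $\ell_\infty$, the Kalton--Roberts theorem on nearly additive set functions gives a positive answer (Lemma~\ref{lem:linf}). On $\ell_p$ with $1<p<\infty$ the answer is again positive, for a different reason: $k$ disjointly supported unit vectors have a sum of norm $k^{1/p}$, much smaller than $k$ (Example~\ref{ex:lp}).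

James' space contains all three. If $x=\sum a_ne_{2n}$ is supported on the even integers, then $2\sum a_n^2\le\|x\|_J^2\le4\sum a_n^2$: the full chain $1,2,3,\dots$ gives the lower bound, and $|s-t|^2\le2(s^2+t^2)$ gives the upper bound because a point belongs to at most two increments of a chain. So $J$ contains $\ell_2$. It contains the spaces $\ell_\infty^n$ with uniform constants (Section~\ref{sec:B}), and therefore also the spaces $\ell_1^n$, which embed isometrically in $\ell_\infty^{2^n}$ by $z\mapsto(\sum_i\pm z_i)$. In these copies of $\ell_1^n$ sums are not short, so the $\ell_p$ mechanism cannot suffice. On the other hand, Ribe's function passes from $\ell_1^n$ to the whole space through a projection, and these copies come wrapped in $\ell_\infty$ spaces. One is led to guess that $J$ is a $\mathcal K$-space. The difficulty is that a vector of $J$ may show $\ell_\infty$ behavior and $\ell_2$ behavior at once, at many places and scales, and the two have to be separated.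

Section~\ref{sec:ql} reduces the problem to an estimate for finite lists of vectors with sum zero. Section~\ref{sec:halving} shows how the two mechanisms combine, and carries out the separation in $\ell_p$, where it is a truncation. Sections~\ref{sec:tools} and~\ref{sec:A} carry it out in $V_p(T)$. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\section{Lists with sum zero, $\ell_1^n$ and $\ell_\infty$}\label{sec:ql}

Let $\phi$ be $q$-quasilinear on a normed space $X$ and let $x_1,\dots,x_k$ have norm at most $r$. Adding the vectors one at a time costs at most $q((j-1)r+r)=qjr$ at the $j$th step, so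
\begin{equation}\label{eq:iter}
\Big|\phi\Big(\sum_{j=1}^kx_j\Big)-\sum_{j=1}^k\phi(x_j)\Big|\le qr\sum_{j=2}^kj\le q\,r\,k^2 .
\end{equation}
For lists of $m$ vectors in the unit ball with sum zero this gives $|\sum\phi(x_i)|\le qm^2$. If $|\phi-\ell|\le C\|\cdot\|$ with $\ell$ linear, the much better bound $Cm$ holds, since $\sum\ell(x_i)=0$. The first lemma says that this linear bound is also sufficient.

\begin{lemma}\label{lem:zero}
Let $\phi$ be quasilinear on a normed space $X$, and suppose that $|\sum_{i=1}^m\phi(x_i)|\le Cm$ whenever $m\ge1$, $\|x_i\|\le1$ and $\sum_ix_i=0$. Then there is a linear functional $\ell$ with $|\phi-\ell|\le C\|\cdot\|$.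
\end{lemma}

\begin{proof}
First let $x_1,\dots,x_m$ be nonzero vectors of arbitrary norms with sum $0$. For $n\in\mathbb N$ write $nx_i$ as the sum of $\lceil n\|x_i\|\rceil$ equal vectors of norm at most $1$. By homogeneity the values of $\phi$ on these vectors add up to $n\phi(x_i)$, so the hypothesis gives $n|\sum\phi(x_i)|\le C\sum\lceil n\|x_i\|\rceil$. Dividing by $n$ and letting $n\to\infty$,
\begin{equation}\label{eq:zero}
\Big|\sum_i\phi(x_i)\Big|\le C\sum_i\|x_i\|\qquad\text{whenever }\sum_ix_i=0
\end{equation}
(zero vectors contribute nothing to either side). Put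
\[
P(x)=\inf\Big\{\sum_{i=1}^n\big(\phi(x_i)+C\|x_i\|\big):\ n\ge1,\ \sum_{i=1}^nx_i=x\Big\}.
\]
Applying \eqref{eq:zero} to $x_1,\dots,x_n,-x$ gives $P(x)\ge\phi(x)-C\|x\|$, and the trivial decomposition gives $P(x)\le\phi(x)+C\|x\|$. So $P$ is finite and $P(0)=0$. It is subadditive (concatenate decompositions) and positively homogeneous (rescale them). The Hahn--Banach theorem gives a linear $\ell\le P\le\phi+C\|\cdot\|$, and evaluating this inequality at $-x$ gives $\ell(x)\ge\phi(x)-C\|x\|$.
\end{proof}

In the twisted sum with quasinorm $\|\cdot\|_\phi$, the vectors $(\phi(x_i),x_i)$ lie in the unit ball and their average is $(\frac1m\sum\phi(x_i),0)$. So the hypothesis of the lemma says that averages of points of the unit ball cannot travel far along the line $\mathbb R\times\{0\}$. In $\ell_1^n$ they can.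

\begin{lemma}[Ribe's function]\label{lem:ribe}
Let $\omega(s)=s\log|s|$, $\omega(0)=0$. The function $\rho_n(x)=\sum_i\omega(x_i)-\omega(\sum_ix_i)$ on $\ell_1^n$ is $4$-quasilinear. If $\ell$ is linear and $|\rho_n-\ell|\le K\|\cdot\|_1$, then $K\ge\frac12\log n$.
\end{lemma}

\begin{proof}
From $\omega(ts)=t\omega(s)+s\,\omega(t)$ we get $\rho_n(tx)=t\rho_n(x)$, because the terms containing $\omega(t)$ cancel. In the same way $\delta(s,s')=\omega(s+s')-\omega(s)-\omega(s')$ is homogeneous of degree one. If $|s|+|s'|=1$ then $s,s',s+s'\in[-1,1]$, where $|\omega|\le1/e$, so $|\delta(s,s')|\le3/e<2$. Hence $|\delta(s,s')|\le2(|s|+|s'|)$ for all $s,s'$, and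
\[
|\rho_n(x+y)-\rho_n(x)-\rho_n(y)|=\Big|\sum_i\delta(x_i,y_i)-\delta\Big(\sum_ix_i,\sum_iy_i\Big)\Big|\le4(\|x\|_1+\|y\|_1).
\]
Since $\rho_n(e_i)=0$, we have $|\ell(e_i)|\le K$. Therefore $n\log n=|\rho_n(\sum e_i)|\le|\ell(\sum e_i)|+Kn\le2Kn$.
\end{proof}

The positive result for $\ell_\infty$ rests on the following theorem, the only deep external input of the paper. We use it for finite algebras only.

\begin{theorem}[Kalton--Roberts \cite{KR}]\label{thm:KR}
If $\mathcal A$ is an algebra of sets and $\tau:\mathcal A\to\mathbb R$ satisfies $|\tau(A\cup B)-\tau(A)-\tau(B)|\le1$ for all disjoint $A,B\in\mathcal A$, then there is an additive $\mu:\mathcal A\to\mathbb R$ with $|\tau-\mu|\le45$ on $\mathcal A$.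
\end{theorem}

\begin{lemma}\label{lem:linf}
For every set $\Gamma$, every $q$-quasilinear $\psi$ on $\ell_\infty(\Gamma)$ and all $c_1,\dots,c_m\in\ell_\infty(\Gamma)$,
\[
\Big|\sum_i\psi(c_i)-\psi\Big(\sum_ic_i\Big)\Big|\le374\,q\sum_i\|c_i\| .
\]
\end{lemma}

\begin{proof}
If $q=0$ then $\psi$ is linear, so let $q>0$.

\emph{The case $\ell_\infty^n$.} The set function $\tau(A)=\psi(1_A)$ satisfies $|\tau(A\cup B)-\tau(A)-\tau(B)|\le2q$ for disjoint $A,B$. Theorem~\ref{thm:KR}, applied to $\tau/2q$, gives an additive $\mu$ with $|\tau-\mu|\le90q$. Let $\lambda(x)=\sum_jx_j\mu(\{j\})$, so that $\lambda(1_A)=\mu(A)$, and let $\chi=\psi-\lambda$. Then $\chi$ is $q$-quasilinear and $|\chi(1_A)|\le90q$ for all $A$. Expanding in the unit vector basis and using \eqref{eq:iter}, we see that $|\chi|\le b:=qn^2+90qn$ on the unit ball. This bound depends on $n$; binary expansion removes the dependence.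

Let $0\le x\le1$ coordinatewise. Put $y_0=x$, $A_j=\{y_{j-1}\ge2^{-j}\}$ and $y_j=y_{j-1}-2^{-j}1_{A_j}$; by induction $0\le y_j\le2^{-j}$. Quasilinearity gives $|\chi(y_{j-1})-2^{-j}\chi(1_{A_j})-\chi(y_j)|\le2^{1-j}q$. Summing over $j\le L$ yields $|\chi(x)|\le90q+2q+2^{-L}b$, and $L\to\infty$ gives $|\chi(x)|\le92q$. For general $x$ write $x=x^+-x^-$; then $|\chi(x)|\le(92+92+2)q\|x\|=186q\|x\|$. Since $\lambda$ is linear,
\[
\Big|\sum\psi(c_i)-\psi\Big(\sum c_i\Big)\Big|=\Big|\sum\chi(c_i)-\chi\Big(\sum c_i\Big)\Big|\le372q\sum\|c_i\|.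
\]

\emph{General $\Gamma$.} Let $\varepsilon>0$. Round each value of $c_i$ toward $0$ to a multiple of $\varepsilon$. This gives $c_i=s_i+r_i$ with $\|s_i\|\le\|c_i\|$, $\|r_i\|\le\varepsilon$, and all $s_i$ constant on the cells of one finite partition of $\Gamma$. The functions constant on these cells form an isometric copy of some $\ell_\infty^n$, so $|\sum\psi(s_i)-\psi(\sum s_i)|\le372q\sum\|c_i\|$. Moreover $|\sum\psi(r_i)-\psi(\sum r_i)|\le qm^2\varepsilon$ by \eqref{eq:iter}, and each of
\[
\sum_i|\psi(c_i)-\psi(s_i)-\psi(r_i)|,\qquad\Big|\psi\Big(\sum c_i\Big)-\psi\Big(\sum s_i\Big)-\psi\Big(\sum r_i\Big)\Big|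
\]
is at most $q(\sum\|c_i\|+m\varepsilon)$. Add the four estimates and let $\varepsilon\to0$.
\end{proof}

With $\sum c_i=0$, Lemmas~\ref{lem:linf} and~\ref{lem:zero} show that $\ell_\infty(\Gamma)$ is a $\mathcal K$-space.

\section{Halving a list, and the model case $\ell_p$}\label{sec:halving}

To verify the hypothesis of Lemma~\ref{lem:zero} we replace a list of $m$ vectors in the unit ball with sum zero by such a list of at most $m/2$ vectors, changing $\sum\phi(x_i)$ by at most $C_0m$. Repeating this costs $C_0(m+\frac m2+\frac m4+\cdots)\le2C_0m$ in total. Three moves are available.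
\begin{itemize}
\item A vector $v$ can be cut into $\lceil\|v\|\rceil$ equal vectors of norm at most $1$ at no cost, by homogeneity.
\item A block of $k$ vectors can be merged into its sum at cost $O(k^2)$, by \eqref{eq:iter}; merging a whole list in blocks of size $k$ costs $O(km)$. This pays off when the sums are short. Sixteen disjointly supported unit vectors of $\ell_2$ merge into a vector of norm $4$, which is cut into four unit vectors. In $\ell_1$ the sum has norm $16$, nothing is gained, and indeed $\rho_{16}$ vanishes on $e_1,\dots,e_{16}$ but not on their sum.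
\item Any number of vectors in the image of a ball of $\ell_\infty(\Gamma)$ under one operator can be merged at cost $O(m)$, by Lemma~\ref{lem:linf}.
\end{itemize}
The next proposition combines the moves. Each vector is split into a part $Rc_i$ for the third move and a part $b_i$ for the second. The $b_i$ need not be disjointly supported; the number $\theta_{ij}$ measures how much $b_i$ can overlap $b_j$, and it is only required to be small on average.

\begin{proposition}\label{prop:halving}
Let $1<p<\infty$, fix $k\in\mathbb N$ with $32k^{1/p-1}+2/k\le1/4$, and put $M=2k^p$. Let $X$ be a normed space and $D\ge0$. Suppose that for every list $x_1,\dots,x_m$ in the unit ball of $X$ there are a set $\Gamma$, a bounded operator $R:\ell_\infty(\Gamma)\to X$, vectors $c_i\in\ell_\infty(\Gamma)$, $b_i\in X$ and numbers $\theta_{ij}\ge0$ such that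
\begin{itemize}
\item[(a)] $x_i=Rc_i+b_i$ and $\|R\|\,\|c_i\|\le D$ for all $i$;
\item[(b)] $\sum_{i\ne j}\theta_{ij}\le m^2/M$, the sum being over ordered pairs;
\item[(c)] for every $S\subset\{1,\dots,m\}$,
\[
\Big\|\sum_{i\in S}b_i\Big\|\le4|S|^{1/p}+4\sum_{i\in S}\Big(\sum_{j\in S\setminus\{i\}}\theta_{ij}\Big)^{1/p}.
\]
\end{itemize}
Then every $1$-quasilinear $\phi$ on $X$ satisfies $|\phi-\ell|\le(2C_0+k)\|\cdot\|$ for some linear $\ell$, where $C_0=375D+4+8k$.
\end{proposition}

\begin{proof}
Such $k$ exists because $p>1$, and $k\ge8$. Let $N_m$ be the supremum of $|\sum\phi(x_i)|$ over lists of at most $m$ vectors of norm at most $1$ with sum $0$. By \eqref{eq:iter}, $N_m\le m^2$. We prove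
\begin{equation}\label{eq:rec}
N_m\le C_0m+N_{\lfloor m/2\rfloor}\qquad(m\ge k).
\end{equation}
This suffices: $N_m\le km$ for $m<k$, and by induction $N_m\le C_0m+(2C_0+k)\frac m2\le(2C_0+k)m$ for $m\ge k$, so Lemma~\ref{lem:zero} applies. Adding zero vectors, we may consider a list $x_1,\dots,x_m$ of exactly $m\ge k$ vectors, with sum $0$. Write $a_i=Rc_i$ and $u_S=\sum_{i\in S}b_i$. Then $\|a_i\|\le D$, and $\|b_i\|\le4$ by (c) with $S=\{i\}$.

\emph{Choosing the blocks.} A given block may contain vectors with large overlap, but a random block does not. Let $\sigma$ be a uniformly random permutation of $\{1,\dots,m\}$ and cut $\sigma(1),\dots,\sigma(m)$ into $\lceil m/k\rceil\le2m/k$ consecutive blocks of size $k$, the last possibly shorter. For positions $r\ne s$ the pair $(\sigma(r),\sigma(s))$ is uniformly distributed on ordered pairs of distinct indices, so by (b)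
\[
\mathbb E\,\theta_{\sigma(r)\sigma(s)}=\frac1{m(m-1)}\sum_{i\ne j}\theta_{ij}\le\frac m{(m-1)M}\le\frac2M .
\]
By (c) and Jensen's inequality for the concave function $t^{1/p}$, each block $S$ satisfies
\[
\mathbb E\|u_S\|\le4k^{1/p}+4k\Big(\frac{2k}M\Big)^{1/p}=8k^{1/p};
\]
$M$ was chosen to make the two terms equal. Hence for some permutation, which we fix,
\begin{equation}\label{eq:blocks}
\sum_S\|u_S\|\le8k^{1/p}\cdot\frac{2m}k=16\,m\,k^{1/p-1}.
\end{equation}

\emph{Splitting and merging.} Let $w=\sum_ia_i$. First, $|\phi(x_i)-\phi(a_i)-\phi(b_i)|\le D+4$ for each $i$. Second, $\phi\circ R$ is $\|R\|$-quasilinear on $\ell_\infty(\Gamma)$ and $R(\sum c_i)=w$, so Lemma~\ref{lem:linf} gives $|\sum\phi(a_i)-\phi(w)|\le374Dm$. Third, by \eqref{eq:iter}, $\sum_S|\sum_{i\in S}\phi(b_i)-\phi(u_S)|\le\frac{2m}k\cdot4k^2=8km$. Together,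
\[
\Big|\sum_i\phi(x_i)\Big|\le C_0m+\Big|\phi(w)+\sum_S\phi(u_S)\Big| .
\]

\emph{Cutting.} The bound $\|w\|\le Dm$ would be useless here, and this is where the sum being zero enters: $w+\sum_Su_S=\sum x_i=0$, so $\|w\|\le16mk^{1/p-1}$ by \eqref{eq:blocks}. Replace each nonzero $v$ among $w$ and the $u_S$ by $\lceil\|v\|\rceil$ copies of $v/\lceil\|v\|\rceil$. The new list lies in the unit ball, has sum $0$, has the same sum of values of $\phi$, and has at most
\[
\sum_v(\|v\|+1)\le32\,m\,k^{1/p-1}+\frac{2m}k+1\le\frac m4+1\le\frac m2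
\]
members, as $m\ge8$. So the last term above is at most $N_{\lfloor m/2\rfloor}$, which proves \eqref{eq:rec}.
\end{proof}

\begin{example}[the splitting in $\ell_p$]\label{ex:lp}
Let $1<p<\infty$ and let $x_1,\dots,x_m$ lie in the unit ball of $\ell_p$. The list itself supplies a weight, the average mass $\gamma(t)=\frac1m\sum_i|x_i(t)|^p$ at the coordinate $t$; note $\sum_t\gamma(t)\le1$. The operator $Rc=c\,\gamma^{1/p}$ maps $\ell_\infty$ to $\ell_p$ with $\|R\|\le1$. A priori $|x_i|^p\le m\gamma$ only, which would give $D=m^{1/p}$, so we truncate: let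
\[
E_i=\{t:|x_i(t)|^p>M\gamma(t)\},\qquad b_i=x_i1_{E_i}.
\]
Then $|x_i-b_i|\le M^{1/p}\gamma^{1/p}$, so $x_i-b_i=Rc_i$ with $\|c_i\|\le M^{1/p}$, which is (a). The sets $E_j$ are small for the weight: $\sum_{t\in E_j}\gamma(t)\le\frac1M\|x_j\|^p\le\frac1M$. Let $\theta_{ij}=\sum_{t\in E_j}|x_i(t)|^p$ be the mass that $x_i$ puts on $E_j$. Then $\sum_i\theta_{ij}=m\sum_{t\in E_j}\gamma(t)\le m/M$, which gives (b). For (c), fix $S$ and call a pair $(i,t)$ with $i\in S$, $t\in E_i$ \emph{covered} if $t\in E_j$ for some $j\in S$ with $j<i$, and \emph{free} otherwise. Distinct free pairs have distinct coordinates $t$, so the free entries of all the $b_i$ form a vector of norm at most $(\sum_{i\in S}\|x_i\|^p)^{1/p}\le|S|^{1/p}$. The covered entries of $b_i$ form a vector of norm at most $(\sum_{j\in S\setminus\{i\}}\theta_{ij})^{1/p}$. So (c) holds, even with $1$ in place of $4$, and $\ell_p$ is a $\mathcal K$-space.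
\end{example}

In $V_p(T)$ truncation is not available. The vector $1_{\{1,\dots,2n\}}$ has norm $1$ in $J$, while its restriction to the even integers has $2n$ unit increments and norm at least $\sqrt{2n}$. The norm is built from increments over intervals of all lengths, and every object of Example~\ref{ex:lp} has to be translated accordingly. The weight $\gamma$ becomes a time change $F:T\to[0,1]$ that carries the average variation of the list to Lebesgue measure. The weighted $\ell_\infty$ space becomes the space of $\frac1p$-H\"older functions of the new time. The coordinates where $x_i$ is too large become dyadic intervals on which $x_i$ varies too fast, and on these the function is not set to zero but replaced by its chord.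

\section{H\"older functions, chords and bumps}\label{sec:tools}

Fix $1<p<\infty$ and put $\alpha=1/p\in(0,1)$. For $h:[0,1]\to\mathbb R$ and an interval $I\subset[0,1]$, $\|h\|_I$ denotes the $p$-variation of $h$ over points of $I$. We use two facts that follow from the definition. If $\pi:T\to T'$ is nondecreasing, then
\begin{equation}\label{eq:comp}
\|h\circ\pi\|_{V_p(T)}\le\|h\|_{V_p(T')},
\end{equation}
also for $p=1$, since $\pi$ maps a chain to a chain with repetitions, and repetitions give zero increments. If $|g(t)-g(s)|\le H|t-s|^\alpha$ on $[0,1]$, then $\|g\|_{[0,1]}\le H$, since $\sum|g(t_j)-g(t_{j-1})|^p\le H^p\sum(t_j-t_{j-1})\le H^p$.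

Let $\mathcal D$ be the set of closed dyadic intervals $[i2^{-j},(i+1)2^{-j}]\subset[0,1]$, $j\ge0$. Two of them are either nested or have disjoint interiors. For $I\in\mathcal D$ with midpoint $d$ let $s_I(t)=\max(0,1-2|t-d|/|I|)$ be the tent on $I$. For $c\in\ell_\infty(\mathcal D\cup\{*\})$ put
\[
\Phi(c)(t)=c_*t+\sum_{I\in\mathcal D}c_I|I|^\alpha s_I(t)\qquad(0\le t\le1).
\]
The following lemma identifies the H\"older functions vanishing at $0$ with $\ell_\infty(\mathcal D\cup\{*\})$.

\begin{lemma}[Faber--Schauder, Ciesielski]\label{lem:holder}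
Let $\kappa=1+\frac2{1-2^{\alpha-1}}+\frac2{1-2^{-\alpha}}$.
\begin{itemize}
\item[(a)] $|\Phi(c)(t)-\Phi(c)(s)|\le\kappa\|c\|_\infty|t-s|^\alpha$ for all $s,t\in[0,1]$.
\item[(b)] If $g(0)=0$ and $|g(t)-g(s)|\le H|t-s|^\alpha$ on $[0,1]$, then $g=\Phi(c)$ with $\|c\|_\infty\le H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\|c\|_\infty\le1$. The level-$j$ part $\sum_{|I|=2^{-j}}c_I|I|^\alpha s_I$ is bounded by $2^{-j\alpha}$, so the series converges uniformly, and it is Lipschitz with constant $2^{1+j(1-\alpha)}$. Let $\eta=|t-s|>0$ and choose $r\ge0$ with $2^{-r-1}<\eta\le2^{-r}$. The levels $j\le r$ contribute at most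
\[
\sum_{j\le r}2^{1+j(1-\alpha)}\eta\le\frac{2\cdot2^{r(1-\alpha)}\eta}{1-2^{\alpha-1}}\le\frac{2\eta^\alpha}{1-2^{\alpha-1}},
\]
the levels $j>r$ at most $\sum_{j>r}2\cdot2^{-j\alpha}=\frac{2\cdot2^{-(r+1)\alpha}}{1-2^{-\alpha}}\le\frac{2\eta^\alpha}{1-2^{-\alpha}}$, and the linear term at most $\eta\le\eta^\alpha$.

(b) Take $c_*=g(1)$ and, for $I=[a,b]$ with midpoint $d$, $c_I|I|^\alpha=g(d)-\frac12(g(a)+g(b))$. Then $|c_*|\le H$ and $|c_I||I|^\alpha\le H(|I|/2)^\alpha$. Let $g_j$ be the piecewise affine interpolant of $g$ at the multiples of $2^{-j}$. Then $g_0(t)=c_*t$, and $g_{j+1}-g_j$ is the level-$j$ part of $\Phi(c)$: both vanish at the multiples of $2^{-j}$, equal $c_I|I|^\alpha$ at the midpoints, and are affine in between. Since $g$ is uniformly continuous, $g_j\to g$ uniformly.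
\end{proof}

Affine interpolation appears twice in the proof of Theorem~\ref{thm:A}, and both times it must preserve an inequality that controls increments. For a nonempty closed $K\subset[0,1]$, the \emph{gaps} of $K$ are the bounded components of $\mathbb R\setminus K$. The \emph{chord extension} of a function on $K$ is the extension to $[0,1]$ that is affine on the closure of each gap, constant on $[0,\min K]$ and constant on $[\max K,1]$.

\begin{lemma}\label{lem:chord}
Let $f,G:K\to\mathbb R$ satisfy $|f(y)-f(x)|^p\le G(y)-G(x)$ for all $x\le y$ in $K$. Then the chord extensions satisfy the same inequality for all $x\le y$ in $[0,1]$.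
\end{lemma}

\begin{proof}
If $x,y$ lie in one gap $(a,b)$, let $u=\frac{y-x}{b-a}\in[0,1]$. Since $u^p\le u$,
\[
|f(y)-f(x)|^p=u^p|f(b)-f(a)|^p\le u(G(b)-G(a))=G(y)-G(x).
\]
Otherwise, attach to each $z\in[0,1]$ two points $z_0\le z_1$ of $K$: the ends of the gap containing $z$ if there is one, and $z_0=z_1=$ the point of $K$ nearest to $z$ if there is none. There are weights $\lambda_0,\lambda_1\ge0$ with sum $1$ such that $f(x)=\sum\lambda_rf(x_r)$ and $G(x)=\sum\lambda_rG(x_r)$, and weights $\mu_0,\mu_1$ doing the same for $y$. As $x\le y$ are not in a common gap, $x_1\le y_0$, so the hypothesis applies to all four pairs $x_r\le y_s$. By convexity of $|\cdot|^p$,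
\[
|f(y)-f(x)|^p\le\sum_{r,s}\lambda_r\mu_s|f(y_s)-f(x_r)|^p\le\sum_{r,s}\lambda_r\mu_s\big(G(y_s)-G(x_r)\big)=G(y)-G(x).\qedhere
\]
\end{proof}

The last lemma replaces the formula for the norm of a disjointly supported sum in $\ell_p$. It applies to functions that return to $0$ at both ends of their intervals.

\begin{lemma}\label{lem:bumps}
Let $\mathcal J$ be a family of intervals $I=[a,b]\subset[0,1]$ with pairwise disjoint interiors $(a,b)$, let $h_I:[0,1]\to\mathbb R$ vanish off the interior of $I$, and let $h=\sum_{I\in\mathcal J}h_I$. Then $\|h\|_{[0,1]}^p\le2^{p-1}\sum_I\|h_I\|_I^p$.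
\end{lemma}

\begin{proof}
At each point at most one $h_I$ is nonzero. Let $t_0<\dots<t_n$. If $t_{j-1},t_j$ lie in the interior of the same $I$, charge $|h(t_j)-h(t_{j-1})|^p$ to $I$. Otherwise bound it by $2^{p-1}|h(t_j)|^p+2^{p-1}|h(t_{j-1})|^p$ and charge each nonzero term to the interval whose interior contains the point. The points in the interior of $I=[a,b]$ are consecutive, say $t_q<\dots<t_r$, and since $h_I(a)=h_I(b)=0$ the total charged to $I$ is at most
\[
2^{p-1}\Big(|h_I(t_q)-h_I(a)|^p+\sum_{q<j\le r}|h_I(t_j)-h_I(t_{j-1})|^p+|h_I(b)-h_I(t_r)|^p\Big)\le2^{p-1}\|h_I\|_I^p.\qedhere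
\]
\end{proof}

\section{The splitting in $V_p(T)$: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $k$ and $M=2k^p$ be as in Proposition~\ref{prop:halving}. We verify its hypotheses for $X=V_p(T)$ with $D=\kappa(2M)^{1/p}$. As $k,M,\kappa$ depend only on $p$, this proves Theorem~\ref{thm:A} with $C(p)=2(375D+4+8k)+k$; a general $q$-quasilinear $\phi$ is handled by scaling, and $J$ is the case $p=2$, $T=\mathbb N$. Let $x_1,\dots,x_m$ lie in the unit ball of $V_p(T)$, with representatives $f_1,\dots,f_m$.

\subsection*{Step 1: a common time change}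
Let $F_i(t)$ be the supremum of $\sum_j|f_i(t_j)-f_i(t_{j-1})|^p$ over finite chains of points $\le t$, a one-point chain giving $0$. Then $0\le F_i\le1$. Appending $s$ and $t$ to a chain of points $\le s$ shows
\[
|f_i(t)-f_i(s)|^p\le F_i(t)-F_i(s)\qquad(s<t).
\]
Thus $f_i$ is a $\frac1p$-H\"older function, with constant $1$, of its own clock $F_i$. Condition (a) requires one operator $R$ for the whole list, hence one clock, and as in Example~\ref{ex:lp} we take the average $F=\frac1m\sum_iF_i:T\to[0,1]$, which is nondecreasing. Since $F_i(t)-F_i(s)\le m(F(t)-F(s))$ for $s<t$, the values $f_i(t)$ and $F_i(t)$ depend only on $F(t)$. So $f_i=\hat f_i\circ F$ and $F_i=\hat F_i\circ F$ with $\hat f_i,\hat F_i$ defined on $Y=F(T)$, and for $x\le y$ in $Y$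
\[
|\hat f_i(y)-\hat f_i(x)|^p\le\hat F_i(y)-\hat F_i(x)\le m(y-x),\qquad\sum_i\hat F_i(y)=my .
\]
These functions are uniformly continuous, so they extend continuously to $\overline Y$ with the same relations. Take their chord extensions to $[0,1]$. By Lemma~\ref{lem:chord} the first inequality holds for all $x\le y$ in $[0,1]$; in particular $\hat F_i$ is nondecreasing, and its values stay in $[0,1]$. The sum $\sum_i\hat F_i(y)$ equals $my$ on $[\min\overline Y,\max\overline Y]$ and is constant on either side, so $\sum_i(\hat F_i(y)-\hat F_i(x))\le m(y-x)$ for all $x\le y$, and each $\hat F_i$ is continuous. Let $\nu_i$ be the Lebesgue--Stieltjes measure of $\hat F_i$, the Borel measure with $\nu_i([x,y])=\hat F_i(y)-\hat F_i(x)$. It has no atoms, $\nu_i([0,1])\le1$, and for every interval $I=[x,y]\subset[0,1]$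
\begin{equation}\label{eq:nu}
|\hat f_i(y)-\hat f_i(x)|^p\le\|\hat f_i\|_I^p\le\nu_i(I),\qquad\sum_{i=1}^m\nu_i(I)\le m|I| ;
\end{equation}
the middle inequality follows by summing increments along a chain in $I$. Subtracting a constant from $f_i$, we assume $\hat f_i(0)=0$.

\subsection*{Step 2: removing the intervals of fast variation}
On the common clock $\hat f_i$ is H\"older only with constant $m^{1/p}$. It would be H\"older with constant $M^{1/p}$ if $\nu_i(I)\le M|I|$ held for all intervals, so we locate the places where this fails. Call $I\in\mathcal D$ \emph{heavy} for $i$ if $\nu_i(I)>M|I|$. Let $\mathcal I_i$ be the family of maximal heavy intervals and $E_i$ its union. Every heavy interval lies in a member of $\mathcal I_i$, and the members of $\mathcal I_i$ have disjoint interiors. Therefore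
\begin{equation}\label{eq:small}
\sum_{I\in\mathcal I_i}|I|\le\frac1M\sum_{I\in\mathcal I_i}\nu_i(I)\le\frac1M .
\end{equation}
Since $\nu_i([0,1])\le1\le M$, the interval $[0,1]$ is not heavy. So each $I\in\mathcal I_i$ has a dyadic parent $I^+$, which is not heavy, and $\nu_i(I)\le\nu_i(I^+)\le M|I^+|=2M|I|$. This is the advantage of maximal dyadic intervals: as a whole, such an interval is barely heavy, and its chord is not too steep.

Let $K_i$ be the closed set obtained from $[0,1]$ by removing the open intervals $(a,b)$, $[a,b]\in\mathcal I_i$. It contains $0$ and $1$, and its gaps are exactly these open intervals, because they are pairwise disjoint. We claim that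
\begin{equation}\label{eq:good}
\nu_i([x,y])\le2M(y-x)\qquad(x<y\text{ in }K_i).
\end{equation}
Consider the dyadic intervals that are maximal among those contained in $[x,y]$. They have disjoint interiors and cover $(x,y)$. Let $I$ be one of them. If $I$ is not heavy, $\nu_i(I)\le M|I|$. If $I$ is heavy, it lies in some $I'\in\mathcal I_i$; the interior of $I'$ meets $(x,y)$ and contains neither $x$ nor $y$, so $I'\subset[x,y]$, and $I=I'$ by maximality, whence $\nu_i(I)\le2M|I|$. Summing over $I$ gives \eqref{eq:good}, as $\nu_i$ has no atoms.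

Let $g_i$ be the chord extension of $\hat f_i|_{K_i}$. By \eqref{eq:nu} and \eqref{eq:good}, Lemma~\ref{lem:chord} applies on $K_i$ with $G(y)=2My$, whose chord extension is again $2My$ because $0,1\in K_i$. Hence
\[
|g_i(y)-g_i(x)|\le(2M)^{1/p}|y-x|^{1/p}\quad(x,y\in[0,1]),\qquad g_i(0)=0 .
\]
By Lemma~\ref{lem:holder}(b), $g_i=\Phi(c_i)$ with $\|c_i\|_\infty\le(2M)^{1/p}$. Define $R:\ell_\infty(\mathcal D\cup\{*\})\to V_p(T)$ by $Rc=\Phi(c)\circ F$. It is linear, and $\|R\|\le\kappa$ by Lemma~\ref{lem:holder}(a) and \eqref{eq:comp}. With $h_i=\hat f_i-g_i$ and $b_i=h_i\circ F$ we have $x_i=Rc_i+b_i$ and $\|R\|\|c_i\|\le D$. This is (a).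

\subsection*{Step 3: the remainders overlap little}
Put $\theta_{ij}=\nu_i(E_j)$. By \eqref{eq:nu} and \eqref{eq:small},
\[
\sum_{i=1}^m\theta_{ij}\le\sum_{I\in\mathcal I_j}\sum_{i=1}^m\nu_i(I)\le m\sum_{I\in\mathcal I_j}|I|\le\frac mM ,
\]
and summing over $j$ gives (b).

The function $h_i$ vanishes on $K_i$, so $h_i=\sum_{I\in\mathcal I_i}h_{i,I}$, where $h_{i,I}=h_i1_I$ vanishes off the interior of $I$. On $I=[a,b]$ the function $g_i$ is monotone, and $\sum|d_j|^p\le(\sum|d_j|)^p$, so $\|g_i\|_I=|\hat f_i(b)-\hat f_i(a)|$. By \eqref{eq:nu}, $\|h_{i,I}\|_I\le\|\hat f_i\|_I+\|g_i\|_I\le2\nu_i(I)^{1/p}$. Since $2^{p-1}2^p\le4^p$, Lemma~\ref{lem:bumps} gives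
\begin{equation}\label{eq:bump}
\Big\|\sum_{(i,I)\in\mathcal P}h_{i,I}\Big\|_{[0,1]}\le4\Big(\sum_{(i,I)\in\mathcal P}\nu_i(I)\Big)^{1/p}
\end{equation}
for every set $\mathcal P$ of pairs $(i,I)$, $I\in\mathcal I_i$, whose intervals have pairwise disjoint interiors.

Fix $S\subset\{1,\dots,m\}$. Intervals belonging to different indices may overlap, and then one contains the other; we keep the larger one, breaking ties by the index. Call a pair $(i,I)$ with $i\in S$, $I\in\mathcal I_i$ \emph{covered} if there are $j\in S\setminus\{i\}$ and $I'\in\mathcal I_j$ with $I\subset I'$ and either $I\ne I'$ or $j<i$; call it \emph{free} otherwise. Two distinct free pairs $(i,I)$, $(j,I')$ have intervals with disjoint interiors. For $i=j$ this holds within $\mathcal I_i$. For $i\ne j$, overlapping interiors would force, say, $I\subset I'$; if $I\ne I'$ then $(i,I)$ is covered, and if $I=I'$ then the pair with the larger index is covered. By \eqref{eq:bump}, the sum of $h_{i,I}$ over all free pairs has $p$-variation at most $4(\sum_{i\in S}\nu_i([0,1]))^{1/p}\le4|S|^{1/p}$. For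 fixed $i\in S$, the intervals of the covered pairs $(i,I)$ have disjoint interiors and lie in $\bigcup_{j\in S\setminus\{i\}}E_j$, so their $\nu_i$-measures add up to at most $\sum_{j\in S\setminus\{i\}}\theta_{ij}$, and \eqref{eq:bump} bounds the corresponding sum by $4(\sum_{j\in S\setminus\{i\}}\theta_{ij})^{1/p}$. The triangle inequality and \eqref{eq:comp} give (c). The proof of Theorem~\ref{thm:A} is complete.

\begin{remark}
The hypothesis $p>1$ is used twice, once for each mechanism: it makes $k^{1/p-1}$ small in Proposition~\ref{prop:halving}, and it makes the constant $\kappa$ of Lemma~\ref{lem:holder} finite. By Theorem~\ref{thm:B}(i) the conclusion fails for $p=1$. Of $T$, only the order is used, through $F_i$ and \eqref{eq:comp}.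
\end{remark}

\section{Complemented copies of $\ell_1^n$: proof of Theorem~\ref{thm:B}}\label{sec:B}

Lemma~\ref{lem:ribe} gives a sequence of functionals with worse and worse approximation, while the definition of a $\mathcal K$-space concerns one functional at a time. The open mapping theorem closes this gap.

\begin{lemma}\label{lem:unif}
If a Banach space $X$ is a $\mathcal K$-space, there is $K$ such that every $1$-quasilinear $\phi$ on $X$ is within $K\|\cdot\|$ of a linear functional.
\end{lemma}

\begin{proof}
Fix a Hamel basis of $X$, and for any $\beta:X\to\mathbb R$ let $\ell_\beta$ be the linear functional equal to $\beta$ on the basis. Let $\mathcal Q$ be the space of quasilinear functionals vanishing on the basis, with $q(\phi)$ the least quasilinearity constant. Expanding $x$ in the basis and using \eqref{eq:iter}, we get $|\phi(x)|\le c_x\,q(\phi)$ with $c_x$ independent of $\phi\in\mathcal Q$. So $q$ is a norm, a Cauchy sequence $(\phi_n)$ converges pointwise to a homogeneous $\phi$ vanishing on the basis, and $q(\phi_n-\phi)\le\limsup_mq(\phi_n-\phi_m)\to0$.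 Thus $\mathcal Q$ is a Banach space. Let $\mathcal B$ be the Banach space of homogeneous $\beta$ with $\|\beta\|=\sup_{\|x\|\le1}|\beta(x)|<\infty$. The map $\Lambda\beta=\beta-\ell_\beta$ is linear from $\mathcal B$ to $\mathcal Q$, and $q(\Lambda\beta)\le2\|\beta\|$. It is onto: if $\phi\in\mathcal Q$ then $\phi=\ell+\beta$ with $\ell$ linear and $\beta\in\mathcal B$, because $X$ is a $\mathcal K$-space; on the basis $\beta=-\ell$, so $\ell_\beta=-\ell$ and $\Lambda\beta=\phi$. By the open mapping theorem there is $K$ such that each $\phi\in\mathcal Q$ equals $\Lambda\beta$ with $\|\beta\|\le Kq(\phi)$. Given a $1$-quasilinear $\phi$, apply this to $\phi-\ell_\phi$: then $\phi-(\ell_\phi-\ell_\beta)=\beta$ and $|\beta|\le K\|\cdot\|$.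
\end{proof}

\begin{lemma}\label{lem:obstr}
Let $X$ be a Banach space. If there are operators $U_n:\ell_1^n\to X$ and $W_n:X\to\ell_1^n$ with $W_nU_n=\mathrm{id}$ and $\sup_n\|U_n\|\|W_n\|<\infty$, then $X$ is not a $\mathcal K$-space.
\end{lemma}

\begin{proof}
Otherwise let $K$ be as in Lemma~\ref{lem:unif}. The map $\rho_n\circ W_n$ is $4\|W_n\|$-quasilinear, so $|\rho_n\circ W_n-\ell_n|\le4K\|W_n\|\,\|\cdot\|$ for some linear $\ell_n$. Evaluating at $U_nz$ gives $|\rho_n(z)-\ell_n(U_nz)|\le4K\|W_n\|\|U_n\|\|z\|_1$. By Lemma~\ref{lem:ribe}, $4K\|W_n\|\|U_n\|\ge\frac12\log n$ for all $n$, a contradiction.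
\end{proof}

An infinite $T$ contains chains $T_0=\{t_0<\dots<t_n\}$ of every length. Let $\pi:T\to T_0$ send $t$ to the largest $t_j\le t$, and to $t_0$ if $t<t_0$. It is nondecreasing and fixes $T_0$. By \eqref{eq:comp}, applied to $\pi$ and to the inclusion $T_0\subset T$, the extension $f\mapsto f\circ\pi$ from $V_p(T_0)$ to $V_p(T)$ and the restriction from $V_p(T)$ to $V_p(T_0)$ have norm at most $1$. Restriction after extension is the identity, so the extension is an isometry.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
For $p>1$ this is Theorem~\ref{thm:A}. For $p=1$, the map $f\mapsto(f(t_j)-f(t_{j-1}))_{j=1}^n$ is an isometry of $V_1(T_0)$ onto $\ell_1^n$, since by the triangle inequality the full chain gives the largest sum. Extension and restriction provide the operators of Lemma~\ref{lem:obstr}.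
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
We embed $\ell_\infty^n$ in $V_p(T)$, project onto it and pass to the duals. Identify a chain $T_0\subset T$ of $2^n+1$ points with the grid $\{i2^{-n}:0\le i\le2^n\}$. For $c=(c_0,\dots,c_{n-1})\in\ell_\infty^n$ let
\[
f_c=\sum_{j=0}^{n-1}c_j2^{-j/p}\sum_{|I|=2^{-j}}s_I ,
\]
one coefficient for each level, and restrict $f_c$ to the grid. By Lemma~\ref{lem:holder}(a), $\|f_c\|_{V_p(T_0)}\le\kappa\|c\|_\infty$. For a lower bound fix $j\le n-1$ and $I=[a,b]\in\mathcal D$ with $|I|=2^{-j}$ and midpoint $d$; the points $a,d,b$ are in the grid. The levels below $j$ are affine on $I$ and the levels above $j$ vanish at $a,d,b$, so $(f_c(d)-f_c(a))+(f_c(d)-f_c(b))=2c_j2^{-j/p}$. Using $|u|^p+|v|^p\ge2^{1-p}|u+v|^p$,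
\[
|f_c(d)-f_c(a)|^p+|f_c(b)-f_c(d)|^p\ge2^{1-p}2^p|c_j|^p2^{-j}=2|c_j|^p2^{-j}.
\]
Summing over the $2^j$ intervals of level $j$ computes the sum along the chain of multiples of $2^{-j-1}$, so $\|f_c\|_{V_p(T_0)}\ge2^{1/p}\|c\|_\infty$.

Let $Uc=f_c\circ\pi\in V_p(T)$. Then $2^{1/p}\|c\|_\infty\le\|Uc\|\le\kappa\|c\|_\infty$. The functionals $Uc\mapsto c_j$ have norm at most $2^{-1/p}$ on the range of $U$; their Hahn--Banach extensions are the coordinates of an operator $W:V_p(T)\to\ell_\infty^n$ with $\|W\|\le2^{-1/p}$ and $WU=\mathrm{id}$. Then $W^*:\ell_1^n\to V_p(T)^*$ and $U^*:V_p(T)^*\to\ell_1^n$ satisfy $U^*W^*=\mathrm{id}$ and $\|U^*\|\|W^*\|\le\kappa$ for every $n$, and Lemma~\ref{lem:obstr} applies.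
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
The property of being a $\mathcal K$-space is invariant under isomorphisms and has two permanence properties. If $X$ and $Y$ are $\mathcal K$-spaces, so is $X\oplus Y$: a $q$-quasilinear $\phi(x,y)$ differs from $\phi(x,0)+\phi(0,y)$ by at most a constant times $\|x\|+\|y\|$, and each summand is close to a linear functional. If $Y$ is the range of a bounded projection $P$ on a $\mathcal K$-space $X$ and $\phi$ is quasilinear on $Y$, then $\phi\circ P$ is quasilinear on $X$, and a linear approximant of it restricts to one of $\phi$. Also, $\mathbb R$ is a $\mathcal K$-space because homogeneous functionals on $\mathbb R$ are linear; hence so is $\mathbb R^n$.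

By James \cite{James}, $J$ has codimension $1$ in $J^{**}$, so $J^{**}\cong J\oplus\mathbb R$. Taking duals repeatedly gives $J^{(2n)}\cong J\oplus\mathbb R^n$ and $J^{(2n+1)}\cong J^*\oplus\mathbb R^n$. The former is a $\mathcal K$-space by Theorem~\ref{thm:A}. The latter contains $J^*=V_2(\mathbb N)^*$ as a complemented subspace, so it is not a $\mathcal K$-space by (ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS} F\'elix Cabello S\'anchez, \emph{Accessible operators on ultraproducts of Banach spaces}, arXiv:2501.01297 (2025).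

\bibitem{James} James, 1951.

\bibitem{KR} Kalton and Roberts, \emph{Uniformly exhaustive submeasures and nearly additive set functions}, Trans. AMS \textbf{278} (1983), 803--816.

\end{thebibliography}
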